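# Strict $J_{\omega^\alpha}$-ultrafilters do not exist at limit $\alpha$

## Limit classes are empty, successor classes can be inhabited

All ultrafilters are nonprincipal ultrafilters on $\omega$ (or on a countably infinite set identified with $\omega$), $\mathrm{ot}(\cdot)$ is order type, and the $J_\gamma$-ultrafilters are defined just below the two statements.

**Theorem 1 (ZFC).** Let $\alpha<\omega_1$ be a limit ordinal and $u$ a nonprincipal ultrafilter on $\omega$. If for every $\xi<\alpha$ the ultrafilter $u$ is not a $J_{\omega^\xi}$-ultrafilter, then $u$ is not a $J_{\omega^\alpha}$-ultrafilter. Hence the class of strict $J_{\omega^\alpha}$-ultrafilters is empty.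

**Theorem 2 (classification).**

- (a) (ZFC) For each nonprincipal $u$ exactly one of the following holds: (1) $u$ is a $J_\gamma$-ultrafilter for no $\gamma<\omega_1$; (2) there is a unique $\xi$ with $1\le\xi<\omega_1$ such that $u$ is a $J_{\omega^{\xi+1}}$- but not a $J_{\omega^\xi}$-ultrafilter. In case (2), the least $\gamma$ for which $u$ is a $J_\gamma$-ultrafilter is exactly $\omega^\xi+1$.
- (b) (ZFC) Case (1) occurs.
- (c) (CH) Case (2) occurs for every $\xi$ with $1\le\xi<\omega_1$.

**Definition ($J_\gamma$-ultrafilter, after Baumgartner).** Let $\gamma$ be an ordinal. An ultrafilter $u$ is a $J_\gamma$-ultrafilter if for each function $f:\omega\to\omega_1$ there is $U\in u$ with $\mathrm{ot}(f[U])<\gamma$.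

**Definition (strict).** For a limit ordinal $\alpha<\omega_1$, a strict $J_{\omega^\alpha}$-ultrafilter is a $J_{\omega^\alpha}$-ultrafilter that is not a $J_\beta$-ultrafilter for any $\beta<\omega^\alpha$.

So we label the points of $\omega$ by countable ordinals in an arbitrary way and ask whether $u$ contains a set whose set of labels is short. The order of $\omega$ plays no role; only the order of the labels counts. For example, if $f(2k+1)=k$ and $f(2k)=\omega+k$, then $f[\omega]=\omega\cdot2$, but the even numbers and the odd numbers both have images of type $\omega$, and one of these two sets is in $u$.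

Being $J_\gamma$ becomes weaker as $\gamma$ grows. To say that $u$ is not $J_\gamma$ is to say that there is one $f$ with $\mathrm{ot}(f[U])\ge\gamma$ for all $U\in u$; call such an $f$ a witness.

Baumgartner asked whether, for limit $\alpha$, there is a $J_{\omega^\alpha}$-ultrafilter that is not $J_\beta$ for any $\beta<\omega^\alpha$, even assuming CH or MA. For $\alpha=\omega$ this is settled in ZFC: there is none. The problem treated here is posed in Andrzej Starosolski, "Cascades, Order and Ultrafilters", arXiv:1201.2146 (2012): is there a model with strict $J_{\omega^\alpha}$-ultrafilters for some, or for all, limit $\alpha$ with $\omega<\alpha<\omega_1$? Theorem 1 answers both versions: no and no. Equivalently, for limit $\alpha<\omega_1$ every $J_{\omega^\alpha}$-ultrafilter is already $J_{\omega^\xi}$ for some $\xi<\alpha$ (this is the contrapositive of Theorem 1; the converse inclusion is monotonicity).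

In terms of witnesses, Theorem 1 says: from witnesses against $J_{\omega^\xi}$ for cofinally many $\xi<\alpha$ we must build a single function that is a witness against $J_{\omega^\alpha}$. Most of the lecture goes into this construction.

## The first few classes by hand

No $u$ is $J_\gamma$ for $\gamma\le\omega$: take $f=\mathrm{id}_\omega$; every $U\in u$ is infinite, so $f[U]$ has type $\omega$.

A $J_{\omega^2}$-ultrafilter is automatically $J_{\omega+1}$. Given $f$, there is $U\in u$ with $\mathrm{ot}(f[U])<\omega^2$, say $\mathrm{ot}(f[U])=\omega\cdot2+3$. Cut $f[U]$ into consecutive pieces of types $\omega,\omega,1,1,1$. Their preimages cut $U$ into five pieces; one of them is in $u$, and its image has type at most $\omega$. For a general $\omega\cdot k+l$ the argument is identical. So nothing happens strictly between $\omega+1$ and $\omega^2$, which suggests that powers of $\omega$ are the right scale.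

An ultrafilter that is not $J_{\omega^2}$ is also easy to find. Identify $\omega$ with $\omega^2$ by a bijection and think of $\omega^2$ as $\omega$ consecutive columns of type $\omega$. A set $A\subseteq\omega^2$ has type $<\omega^2$ exactly when only finitely many columns meet $A$ in an infinite set. (If infinitely many do, then $\mathrm{ot}(A)\ge\omega\cdot\omega$. If only finitely many do, then $A$ is a set contained in finitely many columns, followed by consecutive finite sets, so the type is at most $\omega\cdot k+\omega$ for some $k$.) These sets form a proper ideal that contains all finite sets, so there is an ultrafilter disjoint from it. For this ultrafilter the bijection $\omega\to\omega^2$ is a witness against $J_{\omega^2}$.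

## A rank that ignores everything but the leading exponent

We use the following textbook facts. A subset of a well-ordered set of type $\theta$ has type at most $\theta$. A nonzero ordinal is additively indecomposable (not a sum of two smaller ordinals) if and only if it is a power of $\omega$; so finite sums of ordinals $<\omega^\gamma$ are $<\omega^\gamma$. We have $\omega^{\gamma}\cdot\omega=\omega^{\gamma+1}$, the map $\gamma\mapsto\omega^\gamma$ is strictly increasing and continuous, and $\gamma\le\omega^\gamma$. Every countable limit ordinal is the supremum of a strictly increasing $\omega$-sequence. For sets of ordinals, $C<D$ means that every element of $C$ is below every element of $D$; if $C_0<C_1<\cdots$, then the type of $\bigcup_mC_m$ is the ordinal sum of the types, and we call such sets consecutive. (Empty sets are allowed; the relation is then required between any two sets of the list.)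

We also fix the standard cutting of powers of $\omega$. Let $1\le\delta<\omega_1$. Then $\omega^\delta$ is a union of consecutive intervals
$$\omega^\delta=\bigcup_{m<\omega}B_m,\quad B_0<B_1<\cdots,\quad \mathrm{ot}(B_m)=\omega^{\delta_m},\tag{1}$$
where $\delta_m=\zeta$ for all $m$ if $\delta=\zeta+1$, and $(\delta_m)$ is strictly increasing with supremum $\delta$ if $\delta$ is a limit. In the successor case take $B_m=[\omega^\zeta m,\omega^\zeta(m+1))$. In the limit case take $B_0=\omega^{\delta_0}$ and $B_m=[\omega^{\delta_{m-1}},\omega^{\delta_m})$; the latter has type $\omega^{\delta_m}$ because $\omega^{\delta_{m-1}}+\omega^{\delta_m}=\omega^{\delta_m}$. Conversely,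
$$\text{if } E_m\subseteq E \text{ are consecutive and } \mathrm{ot}(E_m)\ge\omega^{\delta_m}\text{ for all } m \text{ in an infinite set, then } \mathrm{ot}(E)\ge\omega^\delta.\tag{2}$$
In the successor case $\mathrm{ot}(E)\ge\omega^\zeta\cdot\omega$; in the limit case $\mathrm{ot}(E)\ge\omega^{\delta_m}$ for unboundedly many $\delta_m$.

**Definition (rank).** For a countable set $C$ of ordinals let $\rho(\emptyset)=-1$, and for $C\ne\emptyset$ let $\rho(C)$ be the unique $\gamma$ with $\omega^\gamma\le\mathrm{ot}(C)<\omega^{\gamma+1}$.

For instance, a nonempty finite set has rank $0$; sets of type $\omega$, $\omega+7$ and $\omega\cdot5$ have rank $1$; the ordinal $\omega^\omega\cdot 3+\omega^2$ has rank $\omega$. The rank is monotone under inclusion and invariant under order isomorphism, and for $C\neq\emptyset$ we have $\mathrm{ot}(C)<\omega^\alpha$ if and only if $\rho(C)<\alpha$.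

**Lemma 3 (finite unions).** $\rho(C\cup D)=\max(\rho(C),\rho(D))$.

*Proof.* Monotonicity gives $\ge$. For $\le$ it suffices to show, by induction on $\delta$: if $\mathrm{ot}(C\cup D)\ge\omega^\delta$, then $C$ or $D$ has type $\ge\omega^\delta$. For $\delta=0$ this says that one of two sets with nonempty union is nonempty. Let $\delta\ge1$. The initial segment of $C\cup D$ of type $\omega^\delta$ is cut as in (1) into consecutive pieces $E_m$ of types $\omega^{\delta_m}$, $\delta_m<\delta$. By induction, for each $m$ one of $C\cap E_m$, $D\cap E_m$ has type $\ge\omega^{\delta_m}$. The same set, say $C$, serves for infinitely many $m$, and then $\mathrm{ot}(C)\ge\omega^\delta$ by (2). $\square$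

(The lemma also follows from Carruth's inequality $\mathrm{ot}(C\cup D)\le\mathrm{ot}(C)\oplus\mathrm{ot}(D)$ for the Hessenberg natural sum, since ordinals below $\omega^\gamma$ are closed under $\oplus$.)

**Lemma 4 (consecutive unions).** Let $C=\bigcup_{m<\omega}C_m$ with $C_0<C_1<C_2<\cdots$ (some $C_m$ may be empty), and let $\gamma\ge0$. Then $\rho(C)\le\gamma$ if and only if all $\rho(C_m)\le\gamma$ and $\rho(C_m)=\gamma$ for only finitely many $m$. In particular, if all $\rho(C_m)\le\gamma$, then $\rho(C)\le\gamma+1$.

*Proof.* Suppose $\rho(C)\le\gamma$. Then $\rho(C_m)\le\gamma$ by monotonicity. If infinitely many $C_m$ had type $\ge\omega^\gamma$, then $\mathrm{ot}(C)\ge\omega^\gamma\cdot\omega=\omega^{\gamma+1}$, a contradiction.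

Conversely, let $M$ be such that $\mathrm{ot}(C_m)<\omega^\gamma$ for $m\ge M$. A proper initial segment of $\bigcup_{m\ge M}C_m$ lies below some element of some $C_k$, so it is contained in $C_M\cup\dots\cup C_k$ and has type at most a finite sum of ordinals $<\omega^\gamma$; that is $<\omega^\gamma$. A well-ordered set all of whose proper initial segments have type $<\omega^\gamma$ has type $\le\omega^\gamma$. Placing the finitely many sets $C_0,\dots,C_{M-1}$ of type $<\omega^{\gamma+1}$ in front gives a finite sum of ordinals $<\omega^{\gamma+1}$, so $\mathrm{ot}(C)<\omega^{\gamma+1}$.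

For the last sentence apply the criterion with $\gamma+1$ in place of $\gamma$: equality never occurs. $\square$

For $\omega^2$, its columns and $\gamma=1$, Lemma 4 is the description of sets of type $<\omega^2$ found by hand above. Note that consecutiveness is essential: $\omega^\delta$ is a countable union of singletons, so a countable union of sets of rank $0$ can have any countable rank.

## Gluing witnesses along a partition, and why it fails

Let $\beta_0<\beta_1<\cdots$ have supremum $\alpha$, and let $f_n$ be a witness against $J_{\omega^{\beta_n}}$, so $\rho(f_n[U])\ge\beta_n$ for all $U\in u$. A first attempt: partition $\omega$ into sets $E_0,E_1,\dots$, none of them in $u$, and let $t$ be $f_n$ on $E_n$, shifted so that $t[E_0]<t[E_1]<\cdots$. If $t[U\cap E_n]$ had rank $\ge\beta_n$ for every $n$, we would be done.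

It fails because our information about $f_n$ concerns sets in $u$, and $U\cap E_n$ is not in $u$. The loss can be total. Take any $u$, and let $U_0\in u$ have infinite complement (the evens or the odds). Give each $E_n$ exactly one point of $U_0$, and divide the complement of $U_0$ into infinite pieces, one for each $E_n$. Each $E_n$ is infinite, and $E_n\notin u$ because $E_n\cap U_0$ is finite. But $t[U_0]$ is a union of consecutive singletons and has type $\omega$, whatever the $f_n$ are.

The remedy is to use on $E_k$ all of $f_0,\dots,f_k$ at once. Then $f_n$ is in use on $\bigcup_{k\ge n}E_k$, which is in $u$. This raises two problems.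

1. Two functions have to be merged into one that is at least as large in rank as both, on every set $C$. Lexicographic pairing does not do this. Let $X=X_1\sqcup X_2$ be two countably infinite sets; on $X_1$ let $f$ be a bijection onto $\omega$ and $g$ a bijection onto $\omega^2$, and on $X_2$ exchange the roles. With $f$ as leading coordinate, $t(x)=\omega^2\cdot f(x)+g(x)$, the order of $t[X_1]$ is determined by the injective function $f$ alone, so $t[X_1]$ has type $\omega$, while $g[X_1]$ has type $\omega^2$. With $g$ leading, the same happens on $X_2$ with $f$.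

2. Even after merging, we know something about $f_n[U\cap E_k]$ for each $k\ge n$ separately, and $f_n[U]$ contains infinitely many such pieces, which need not be consecutive. As just noted, a countable union can have much larger rank than its pieces.

Both problems are solved by the same device. Cut the target of a function into consecutive intervals and arrange that each interval meets only finitely many of the pieces. Then Lemma 3 controls the trace on each interval, and Lemma 4 puts the intervals together. For problem 1 we divide $X$ by comparing the index of the interval containing $f(x)$ with the index of the interval containing $g(x)$. For problem 2 the ultrafilter lets us choose the pieces $E_k$ suitably.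

## Merging two functions

**Lemma 5 (merging).** Let $X$ be countable and $f,g:X\to\omega_1$. There is $t:X\to\omega_1$ such that for all $C\subseteq X$
$$\rho(t[C])\ \ge\ \max\{\rho(f[C]),\rho(g[C])\}.$$

*Proof.*

**Step 1: set up the induction.** Choose countable ordinals $\theta_1,\theta_2$ with $f:X\to\theta_1$ and $g:X\to\theta_2$. We use induction on the pair $(\theta_1,\theta_2)$, simultaneously for all countable $X$, where a pair is smaller if both coordinates are $\le$ and at least one is strictly smaller; this order is well-founded. If $X=\emptyset$ (in particular if some $\theta_i=0$), there is nothing to do. If $\theta_1=1$, then $\rho(f[C])\le0$ with value $-1$ only for $C=\emptyset$, so $t=g$ works. If $\theta_2=1$, then $t=f$ works. From now on $\theta_1,\theta_2\ge2$.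

**Step 2: cut both targets into shorter intervals.** Any countable $\theta\ge2$ is a union of consecutive intervals $P_0<P_1<\cdots$, possibly empty, each of order type $<\theta$. If $\theta=\eta+1$, take $P_0=\eta$, $P_1=\{\eta\}$ and the rest empty; note $1<\theta$. If $\theta$ is a limit, take $P_m=[c_m,c_{m+1})$ for a strictly increasing cofinal sequence $0=c_0<c_1<\cdots$ in $\theta$; its type is at most $c_{m+1}<\theta$. Fix such $(P_m)$ for $\theta_1$ and $(Q_m)$ for $\theta_2$, and let $a(x),b(x)$ be the indices with $f(x)\in P_{a(x)}$ and $g(x)\in Q_{b(x)}$.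

**Step 3: divide $X$ by the smaller index.** Put
$$A_m=\{x\in X:\ a(x)=m\le b(x)\},\qquad B_m=\{x\in X:\ b(x)=m<a(x)\}.$$
Every $x$ lies in exactly one of these sets. On $A_m$ the function $f$ takes values in $P_m$, of type $<\theta_1$, and $g$ takes values in $\theta_2$. On $B_m$ the function $f$ takes values in $\theta_1$ and $g$ in $Q_m$, of type $<\theta_2$. So on every piece one target has become shorter and the other has not grown. Collapse $P_m$, respectively $Q_m$, to its order type; this changes no rank. The induction hypothesis gives functions $t_{A_m}:A_m\to\omega_1$ and $t_{B_m}:B_m\to\omega_1$ as in the lemma for the restrictions of $f$ and $g$.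

**Step 4: concatenate.** Each of these functions has countable range, hence is bounded below $\omega_1$. Adding suitable countable ordinals on the left (the map $y\mapsto\delta+y$ is an order embedding) we obtain $t:X\to\omega_1$ with
$$t[A_0]<t[B_0]<t[A_1]<t[B_1]<\cdots,$$
such that $t\restriction A_m$ is $t_{A_m}$ up to an order isomorphism of the range, and likewise for $B_m$.

**Step 5: what a small image under $t$ tells us.** Let $\emptyset\ne C\subseteq X$ and $\gamma=\rho(t[C])\ge0$ (for $C=\emptyset$ all ranks are $-1$). By Lemma 4, all of $\rho(t[C\cap A_m])$ and $\rho(t[C\cap B_m])$ are $\le\gamma$, with equality only finitely often. By the choice of $t_{A_m}$ and $t_{B_m}$,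
$$\rho(f[C\cap A_m]),\ \rho(f[C\cap B_m]),\ \rho(g[C\cap A_m]),\ \rho(g[C\cap B_m])\ \text{ are all}\le\gamma,\text{ with equality for only finitely many } m.\tag{3}$$
We must show $\rho(f[C])\le\gamma$ and $\rho(g[C])\le\gamma$.

**Step 6: $\rho(f[C])\le\gamma$.** Let $A=\bigcup_mA_m$ and $B=\bigcup_mB_m$. On $A$ the images are consecutive: $f[C\cap A_m]\subseteq P_m$. So Lemma 4 and (3) give $\rho(f[C\cap A])\le\gamma$.

On $B$ the images may overlap. Let $F$ be the finite set of $m$ with $\rho(f[C\cap B_m])=\gamma$. By Lemma 3, $\rho\big(\bigcup_{m\in F}f[C\cap B_m]\big)\le\gamma$. Let $R=\bigcup_{m\notin F}f[C\cap B_m]$. If $x\in B_m$ and $f(x)\in P_a$, then $m<a(x)=a$. Hence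
$$R\cap P_a\ \subseteq\bigcup_{m<a,\ m\notin F}f[C\cap B_m],$$
a finite union of sets of rank $<\gamma$. So $\rho(R\cap P_a)<\gamma$ for every $a$ by Lemma 3. Since $R$ is the union of the consecutive sets $R\cap P_a$, Lemma 4 gives $\rho(R)\le\gamma$. By Lemma 3, $f[C]$, a union of three sets of rank $\le\gamma$, has rank $\le\gamma$.

**Step 7: $\rho(g[C])\le\gamma$.** Now the images of the $B_m$ are consecutive, $g[C\cap B_m]\subseteq Q_m$, so $\rho(g[C\cap B])\le\gamma$ by Lemma 4 and (3). For $A$, let $G$ be the finite set of $m$ with $\rho(g[C\cap A_m])=\gamma$; then $\rho\big(\bigcup_{m\in G}g[C\cap A_m]\big)\le\gamma$. Let $R'=\bigcup_{m\notin G}g[C\cap A_m]$. If $x\in A_m$ and $g(x)\in Q_b$, then $m\le b(x)=b$. So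
$$R'\cap Q_b\ \subseteq\bigcup_{m\le b,\ m\notin G}g[C\cap A_m]$$
is again contained in a finite union of sets of rank $<\gamma$ and has rank $<\gamma$. By Lemma 4, $\rho(R')\le\gamma$, and by Lemma 3, $\rho(g[C])\le\gamma$. $\square$

To see the division at work, take the example $X=X_1\sqcup X_2$ of the previous section, with $\theta_1=\theta_2=\omega^2$ and $P_m=Q_m$ the $m$-th column of $\omega^2$. On $X_1$ we have $f(x)<\omega$, so $a(x)=0\le b(x)$ and $X_1\subseteq A_0$. On $X_2$ we have $b(x)=0$, so $x\in A_0$ if $f(x)$ is in the zeroth column and $x\in B_0$ otherwise. The comparison of indices separates $X_1$ from $X_2$, except for one column of $X_2$, without being told about them.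

**Corollary 6.** For $h_n:\omega\to\omega_1$ $(n<\omega)$ there are $t_k:\omega\to\omega_1$ $(k<\omega)$ with $\rho(t_k[C])\ge\rho(h_n[C])$ for all $n\le k$ and all $C\subseteq\omega$.

*Proof.* Let $t_0=h_0$, and let $t_{k+1}$ be a merge of $t_k$ and $h_{k+1}$ as in Lemma 5. Induction on $k$ gives the claim. $\square$

## One witness from countably many: proof of Theorem 1

Let $\alpha<\omega_1$ be a limit, let $u$ be not $J_{\omega^\xi}$ for every $\xi<\alpha$, and fix $1\le\beta_0<\beta_1<\cdots$ with supremum $\alpha$.

**Step 1: make each witness tight.** We want the images of all sets in $u$ to have the same type. Choose $f_n:\omega\to\omega_1$ with $\mathrm{ot}(f_n[U])\ge\omega^{\beta_n}$ for all $U\in u$. Let $\lambda_n=\min_{U\in u}\mathrm{ot}(f_n[U])$, attained at $W_n\in u$. Let $h_n:\omega\to\lambda_n$ be $f_n$ followed by the collapse $f_n[W_n]\cong\lambda_n$ on $W_n$, and $0$ off $W_n$. For $U\in u$,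
$$\lambda_n\ \ge\ \mathrm{ot}(h_n[U])\ \ge\ \mathrm{ot}(h_n[U\cap W_n])=\mathrm{ot}(f_n[U\cap W_n])\ \ge\ \lambda_n,$$
where the first inequality holds because $h_n[U]\subseteq\lambda_n$. Thus
$$\mathrm{ot}(h_n[U])=\lambda_n\ge\omega^{\beta_n}\qquad\text{for all }U\in u.\tag{4}$$

**Step 2: $\lambda_n$ is a limit, and $u$ pushes $h_n$ to the top of it.** The ordinal $\lambda_n$ is infinite, since $\beta_n\ge1$. If $\lambda_n=c+1$, then one of $\{x:h_n(x)<c\}$ and $\{x:h_n(x)=c\}$ is in $u$, and its image has type at most $c$, respectively at most $1$, both $<\lambda_n$. This contradicts (4). So $\lambda_n$ is a countable limit. Fix a strictly increasing cofinal sequence $0=c^n_0<c^n_1<\cdots$ in $\lambda_n$, and let $i_n(x)$ be the index $a$ with $h_n(x)\in[c^n_a,c^n_{a+1})$. The image of $\{x:h_n(x)<c^n_m\}$ has type at most $c^n_m<\lambda_n$, so by (4) this set is not in $u$, that is,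
$$\{x:\ i_n(x)\ge m\}\in u\qquad\text{for all }n,m<\omega.\tag{5}$$

**Step 3: choose the pieces.** We look for a function $K:\omega\to\omega$ whose fibers $\{K=k\}$ will play the role of the $E_k$. Two things are needed: $K$ should be large on sets in $u$, and $K(x)$ should not exceed $i_n(x)$ for $n\le K(x)$. Put
$$V_m=\{x:\ i_n(x)\ge m\text{ for all }n\le m\},\qquad K(x)=\max\{m\le x:\ x\in V_m\}.$$
By (5), $V_m\in u$, as a finite intersection. Since $V_0=\omega$, $K$ is well defined. The $V_m$ decrease. We have
$$\{x:K(x)\ge n\}\in u\quad\text{for each }n,\tag{6}$$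
because this set contains $V_n\setminus\{0,\dots,n-1\}$, which is in $u$ as $u$ is nonprincipal. Moreover
$$n\le K(x)\ \Longrightarrow\ K(x)\le i_n(x),\tag{7}$$
because $x\in V_{K(x)}$ says that $i_{n}(x)\ge K(x)$ for all $n\le K(x)$.

**Step 4: define the new witness.** Take $t_k$ from Corollary 6 for $(h_n)$, say $t_k:\omega\to\tau_k<\omega_1$. Set $\delta_k=\sum_{j<k}\tau_j$ and
$$t(x)=\delta_{K(x)}+t_{K(x)}(x),\qquad t:\omega\to\omega_1.$$
On the set $\{K=k\}$ the function $t$ is $t_k$ up to an order isomorphism, with values in $[\delta_k,\delta_{k+1})$.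

**Step 5: $\mathrm{ot}(t[U])\ge\omega^\alpha$ for every $U\in u$.** Let $\gamma=\rho(t[U])$ and fix $n$. We show $\gamma+1\ge\beta_n$. Let $U'=U\cap\{K\ge n\}$, which is in $u$ by (6), and for $k\ge n$ let $U'_k=\{x\in U':K(x)=k\}$. By Corollary 6, which applies since $n\le k$,
$$\rho(h_n[U'_k])\ \le\ \rho(t_k[U'_k])\ =\ \rho(t[U'_k])\ \le\ \gamma\qquad(k\ge n).$$
If $x\in U'$ and $h_n(x)\in[c^n_a,c^n_{a+1})$, then $n\le K(x)\le i_n(x)=a$ by (7). Hence
$$h_n[U']\cap[c^n_a,c^n_{a+1})\ \subseteq\bigcup_{n\le k\le a}h_n[U'_k],$$
a finite union, so this trace has rank $\le\gamma$ by Lemma 3. The intervals $[c^n_a,c^n_{a+1})$ are consecutive and cover $\lambda_n$, so $\rho(h_n[U'])\le\gamma+1$ by the last sentence of Lemma 4. On the other hand $\rho(h_n[U'])\ge\beta_n$ by (4). So $\gamma+1\ge\beta_n$.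

This holds for all $n$, hence $\gamma+1\ge\alpha$. As $\alpha$ is a limit, $\gamma+1\ne\alpha$, so $\gamma\ge\alpha$ and $\mathrm{ot}(t[U])\ge\omega^\gamma\ge\omega^\alpha$.

So $t$ is a witness that $u$ is not a $J_{\omega^\alpha}$-ultrafilter. Finally, a strict $J_{\omega^\alpha}$-ultrafilter would fail to be $J_{\omega^\xi}$ for every $\xi<\alpha$, since $\omega^\xi<\omega^\alpha$, and yet be $J_{\omega^\alpha}$; this is impossible. $\blacksquare$

Step 5 loses one unit of rank, from $\gamma$ to $\gamma+1$, and this is harmless because $\alpha$ is a limit. For successors the analogous conclusion cannot be proved in ZFC if ZFC is consistent: under CH, Theorem 2(c) gives, for each $\xi\ge1$, a $J_{\omega^{\xi+1}}$-ultrafilter that is not $J_{\omega^\xi}$.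

## The least $\gamma$ is $\omega^\xi+1$: proof of Theorem 2(a)

**Step 1: locate $\xi$.** Suppose (1) fails, so $u$ is $J_\gamma$ for some $\gamma<\omega_1$. Then $u$ is $J_{\omega^\gamma}$, because $\gamma\le\omega^\gamma$. Let $\alpha$ be least such that $u$ is $J_{\omega^\alpha}$. For $f=\mathrm{id}_\omega$ all images $f[U]$ have type $\omega$, so $u$ is not $J_{\omega^0}$ or $J_{\omega^1}$, and $\alpha\ge2$. If $\alpha$ were a limit, then $u$ would be $J_{\omega^\xi}$ for no $\xi<\alpha$ and yet $J_{\omega^\alpha}$, against Theorem 1. So $\alpha=\xi+1$ with $\xi\ge1$, and $u$ is $J_{\omega^{\xi+1}}$ but not $J_{\omega^\xi}$. By monotonicity any $\xi$ with this property makes $\xi+1$ the least $\alpha$ with $u$ in $J_{\omega^\alpha}$; so $\xi$ is unique. Clearly (1) and (2) exclude each other.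

**Step 2: $u$ is not $J_\gamma$ for $\gamma\le\omega^\xi$.** Otherwise $u$ would be $J_{\omega^\xi}$ by monotonicity.

**Step 3: $u$ is $J_{\omega^\xi+1}$.** This is the cutting argument used above for $\omega^2$. Given $f$, let $\mu=\min_{U\in u}\mathrm{ot}(f[U])$, attained at $U$; then $1\le\mu<\omega^{\xi+1}$. Suppose $\mu=\mu_1+\mu_2$ with $\mu_1,\mu_2<\mu$. Split $f[U]$ into its initial part of type $\mu_1$ and the rest, of type $\mu_2$. This splits $U$ into two pieces, one of which is in $u$ and has image of type $<\mu$, a contradiction. So $\mu$ is additively indecomposable, a power of $\omega$. Being $<\omega^{\xi+1}$, it is at most $\omega^\xi$, and $\mathrm{ot}(f[U])=\mu<\omega^\xi+1$. $\square$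

## Independent functions and an ultrafilter in no class: proof of Theorem 2(b)

**Step 1: $\omega_1$ many independent functions.** Let $S$ be the countable set of pairs $(F,\varphi)$ with $F\subseteq\omega$ finite and $\varphi:\mathcal P(F)\to\omega$. For $x\subseteq\omega$ let $g_x:S\to\omega$, $g_x(F,\varphi)=\varphi(x\cap F)$. For distinct $x_1,\dots,x_k\subseteq\omega$ and any $n_1,\dots,n_k\in\omega$ there is $p\in S$ with $g_{x_i}(p)=n_i$ for all $i$: choose a finite $F$ such that the sets $x_i\cap F$ are distinct, and $\varphi$ with $\varphi(x_i\cap F)=n_i$ for all $i$. (For $x_1=\emptyset$, $x_2=\{0\}$ one can take $F=\{0\}$, $\varphi(\emptyset)=n_1$, $\varphi(\{0\})=n_2$.)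

Identify $S$ with $\omega$. Choose distinct sets $x_\gamma\subseteq\omega$ for $1\le\gamma<\omega_1$, and let $q_\gamma:\omega\to\omega^\gamma$ be $g_{x_\gamma}$ followed by a bijection $\omega\to\omega^\gamma$.

**Step 2: the finite intersection property.** Consider the sets $q_\gamma^{-1}[\omega^\gamma\setminus A]$ with $1\le\gamma<\omega_1$, $A\subseteq\omega^\gamma$ and $\mathrm{ot}(A)<\omega^\gamma$. Take finitely many of them, and let $\gamma_1,\dots,\gamma_k$ be the different indices that occur. For each $j$ the union $A^{(j)}$ of the sets $A$ that occur with index $\gamma_j$ has type $<\omega^{\gamma_j}$ by Lemma 3, so there is $e_j\in\omega^{\gamma_j}\setminus A^{(j)}$. By Step 1 there is $p$ with $q_{\gamma_j}(p)=e_j$ for all $j$, and $p$ lies in all the given sets.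

**Step 3: the ultrafilter.** Let $u$ be an ultrafilter containing all these sets. It is nonprincipal: for a point $p$ take $\gamma=1$ and $A=\{q_1(p)\}$; the set $q_1^{-1}[\omega\setminus A]$ is in $u$ and omits $p$. For $U\in u$ and $1\le\gamma<\omega_1$ we have $\mathrm{ot}(q_\gamma[U])\ge\omega^\gamma$, since otherwise $U$ would be disjoint from $q_\gamma^{-1}[\omega^\gamma\setminus q_\gamma[U]]\in u$. So $u$ is not $J_{\omega^\gamma}$ for any $\gamma$ with $1\le\gamma<\omega_1$. Since every countable ordinal is at most such an $\omega^\gamma$, monotonicity shows that $u$ is $J_\gamma$ for no $\gamma<\omega_1$. $\square$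

## Building successor-class ultrafilters under CH: proof of Theorem 2(c)

Fix $\xi$ with $1\le\xi<\omega_1$. The ultrafilter will live on the countable set $\omega^\xi$. All its sets will have type $\omega^\xi$, which makes the inclusion map $\omega^\xi\to\omega_1$ a witness against $J_{\omega^\xi}$; and for every function on $\omega^\xi$ it will contain a set with image of type at most $\omega^\xi$. We need two lemmas: one to shrink the image of one function, one to pass limit stages. Let
$$I=\{A\subseteq\omega^\xi:\ \mathrm{ot}(A)<\omega^\xi\}.$$
By Lemma 3 this is a proper ideal; it contains all bounded subsets of $\omega^\xi$ and, as $\xi\ge1$, all singletons. A subset of $\omega^\xi$ outside $I$ has type exactly $\omega^\xi$. In particular, if $D$ has type $\omega^\xi$ and is split into two parts, one of them has type $\omega^\xi$.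

**Lemma 7.** Let $0\le\xi<\omega_1$. If $\mathrm{ot}(C)=\omega^\xi$ and $f:C\to\omega_1$, there is $C'\subseteq C$ with $\mathrm{ot}(C')=\omega^\xi$ and $\mathrm{ot}(f[C'])\le\omega^\xi$.

*Proof.* Induction on $\xi$. For $\xi=0$ the set $C$ is a point and $C'=C$ works. Let $\xi\ge1$; we may assume $C=\omega^\xi$. Let $\omega^\xi=\bigcup_mB_m$ with $\mathrm{ot}(B_m)=\omega^{\xi_m}$ be the cutting (1) for $\delta=\xi$, where we write $\xi_m$ for $\delta_m$.

**Step 1: optimize on each block.** Let $\mu_m$ be the minimum of $\mathrm{ot}(f[D])$ over all $D\subseteq B_m$ of type $\omega^{\xi_m}$, attained at $D_m$. By the induction hypothesis $\mu_m\le\omega^{\xi_m}$. Let $s_m=\sup\{f(x)+1:x\in D_m\}$, so $s_m\ge1$. If $d<s_m$, then some $x\in D_m$ has $f(x)\ge d$, so $f[D_m]\cap d$ is a proper initial segment of $f[D_m]$ and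
$$\mathrm{ot}(f[D_m]\cap d)<\mu_m\qquad(d<s_m).\tag{8}$$
By minimality of $\mu_m$, the set $\{x\in D_m:f(x)<d\}$ does not have type $\omega^{\xi_m}$; so it has smaller type, and Lemma 3 gives
$$\{x\in D_m:\ f(x)\ge d\}\ \text{ has type }\omega^{\xi_m}\qquad(d<s_m).\tag{9}$$

**Step 2: thin out the blocks.** Every sequence of ordinals has an infinite subsequence that is constant or strictly increasing. Indeed, if no value occurs infinitely often, let $m_0$ be the last index at which the least value of the sequence occurs; all later values are larger; repeat with the tail after $m_0$. So we can pass to an infinite set of indices on which $(s_m)$ is constant or strictly increasing, and re-index. The $\xi_m$ are still constantly $\zeta$ (if $\xi=\zeta+1$), or strictly increasing to $\xi$ (if $\xi$ is a limit). If now $D''_m\subseteq D_m$ has type $\omega^{\xi_m}$ for all these $m$, then $C'=\bigcup_mD''_m$ has type $\omega^\xi$: at least by (2), at most as a subset of $\omega^\xi$. It remains to choose the $D''_m$ so that $f[C']$ has type at most $\omega^\xi$.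

**Step 3: $(s_m)$ strictly increasing.** Let $D''_0=D_0$ and $D''_m=\{x\in D_m:f(x)\ge s_{m-1}\}$ for $m\ge1$. These have full type by (9). Since $f[D''_m]\subseteq[s_{m-1},s_m)$ for $m\ge1$ and $f[D''_0]\subseteq s_0$, the images are consecutive, of types $\le\mu_m\le\omega^{\xi_m}<\omega^\xi$. A proper initial segment of their union is contained in the union of finitely many of them, so it has type $<\omega^\xi$; hence $\mathrm{ot}(f[C'])\le\omega^\xi$.

**Step 4: $s_m=s$ constant, a successor.** Let $D''_m=\{x\in D_m:f(x)=s-1\}$. As $f(x)<s$ on $D_m$, this is $\{x\in D_m:f(x)\ge s-1\}$, of full type by (9). The image $f[C']$ is one point.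

**Step 5: $s_m=s$ constant, a limit.** Choose $d_0<d_1<\cdots$ cofinal in $s$, possible since $s<\omega_1$, and let $D''_m=\{x\in D_m:f(x)\ge d_m\}$, of full type by (9). If $x\in D''_m$ and $f(x)<d_k$, then $d_m<d_k$ and $m<k$. So
$$f[C']\cap d_k\ \subseteq\bigcup_{m<k}\big(f[D_m]\cap d_k\big),$$
a finite union of sets of types $<\mu_m\le\omega^{\xi_m}\le\omega^{\xi_k}$, by (8). By Lemma 3 it has type $<\omega^{\xi_k}<\omega^\xi$. As $f[C']\subseteq s$, every proper initial segment of $f[C']$ is contained in some $d_k$, so $\mathrm{ot}(f[C'])\le\omega^\xi$. $\square$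

**Lemma 8.** Let $1\le\xi<\omega_1$. If $D_0\supseteq D_1\supseteq\cdots$ are subsets of $\omega^\xi$ of type $\omega^\xi$, there is $D\subseteq\omega^\xi$ of type $\omega^\xi$ with $D\setminus D_n\in I$ for all $n$.

*Proof.* Use the cutting (1) of $\omega^\xi$ into blocks $B_m$ of type $\omega^{\xi_m}$ again. We first show that for each $n$ there are infinitely many $m$ with $\rho(D_n\cap B_m)\ge\xi_n$.

If $\xi=\zeta+1$, then $\xi_n=\zeta$ and all $\rho(D_n\cap B_m)\le\zeta$. If equality held for only finitely many $m$, Lemma 4 would give $\rho(D_n)\le\zeta$, but $\rho(D_n)=\xi$.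

If $\xi$ is a limit, then $\rho(D_n\cap B_m)\le\xi_m<\xi$ for all $m$. If $\rho(D_n\cap B_m)\ge\xi_n$ for only finitely many $m$, then all $\rho(D_n\cap B_m)$ are at most some $\eta<\xi$ with $\eta\ge0$. Lemma 4 then gives $\rho(D_n)\le\eta+1<\xi$, a contradiction.

So we can choose $m_0<m_1<\cdots$ with $\rho(D_n\cap B_{m_n})\ge\xi_n$. Let $D=\bigcup_n(D_n\cap B_{m_n})$. By (2), $\mathrm{ot}(D)\ge\omega^\xi$, so $\mathrm{ot}(D)=\omega^\xi$. For $i\ge n$ we have $D_i\cap B_{m_i}\subseteq D_n$, hence $D\setminus D_n\subseteq\bigcup_{i<n}B_{m_i}$. This is bounded in $\omega^\xi$, so it is in $I$. $\square$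

Now assume CH.

**Step 1: enumerate the tasks.** By CH, $\omega_1^{\omega}=(2^{\omega})^{\omega}=2^\omega=\omega_1$ as cardinals. So we can enumerate all functions $\omega^\xi\to\omega_1$ as $(f_\beta)_{\beta<\omega_1}$ and all subsets of $\omega^\xi$ as $(A_\beta)_{\beta<\omega_1}$.

**Step 2: the recursion.** We build sets $C_\beta\subseteq\omega^\xi$ of type $\omega^\xi$, for $\beta<\omega_1$, with $C_\beta\setminus C_\delta\in I$ for all $\delta<\beta$. At stage $\beta$ we first find $D$ of type $\omega^\xi$ with $D\setminus C_\delta\in I$ for all $\delta<\beta$.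

- For $\beta=0$ take $D=\omega^\xi$.
- For $\beta=\delta+1$ take $D=C_\delta$.
- For $\beta$ a limit, let $\delta_0<\delta_1<\cdots$ be cofinal in $\beta$, and put $D_n=\bigcap_{i\le n}C_{\delta_i}$. Then $C_{\delta_n}\setminus D_n=\bigcup_{i<n}(C_{\delta_n}\setminus C_{\delta_i})\in I$, so $D_n\notin I$ and $\mathrm{ot}(D_n)=\omega^\xi$. The $D_n$ decrease. Let $D$ be given by Lemma 8. For $\delta<\beta$ pick $n$ with $\delta<\delta_n$; then $D\setminus C_\delta\subseteq(D\setminus D_n)\cup(C_{\delta_n}\setminus C_\delta)\in I$, because $D_n\subseteq C_{\delta_n}$.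

Passing to subsets of $D$ preserves $D\setminus C_\delta\in I$. By Lemma 7 shrink $D$, keeping its type $\omega^\xi$, so that $\mathrm{ot}(f_\beta[D])\le\omega^\xi$. Then replace $D$ by $D\cap A_\beta$ or by $D\setminus A_\beta$, whichever has type $\omega^\xi$. Let $C_\beta$ be the result.

**Step 3: the ultrafilter.** Let
$$u=\{A\subseteq\omega^\xi:\ C_\beta\setminus A\in I\text{ for some }\beta<\omega_1\}.$$
It is closed under supersets. If $C_\beta\setminus A\in I$ and $C_{\beta'}\setminus A'\in I$ with $\beta\le\beta'$, then $C_{\beta'}\setminus A\subseteq(C_{\beta'}\setminus C_\beta)\cup(C_\beta\setminus A)\in I$, so $C_{\beta'}\setminus(A\cap A')\in I$ and $A\cap A'\in u$. If $A\in I$, then $A\notin u$, since $C_\beta\setminus A\in I$ would give $C_\beta\in I$. So $u$ is a proper filter with $u\cap I=\emptyset$, and it contains no singleton. For any $A=A_\beta$, either $C_\beta\subseteq A$ or $C_\beta\cap A=\emptyset$, so $A\in u$ or $\omega^\xi\setminus A\in u$. Hence $u$ is a nonprincipal ultrafilter on $\omega^\xi$. Transfer it to $\omega$ by a bijection; the definition of $J_\gamma$ does not depend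 on the bijection, since all functions into $\omega_1$ are considered.

**Step 4: its class.** Every function $f=f_\beta$ satisfies $\mathrm{ot}(f[C_\beta])\le\omega^\xi<\omega^{\xi+1}$, and $C_\beta\in u$. So $u$ is $J_{\omega^{\xi+1}}$. The inclusion $\omega^\xi\to\omega_1$ has image of type $\omega^\xi$ on every $U\in u$, because $U\notin I$. So $u$ is not $J_{\omega^\xi}$, and case (2) of Theorem 2(a) occurs for this $\xi$. $\blacksquare$
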